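# Involutions, tori and factors of almost every 3-interval exchange

## 1. Interval exchanges, factors, commutants and continued fractions

Throughout, $\mathbb T=\mathbb R/\mathbb Z$, $\{u\}$ is the fractional part of $u$, $\|u\|$ is the distance from $u$ to $\mathbb Z$, and $|E|$ is the Lebesgue measure of $E$. An interval $[u,v)$ with $v-u<1$ is also read mod $1$ as an arc of $\mathbb T$. Maps are identified when they agree off a null set, unless we say "for every $x$".

**Definition (3-IET).** Let $\lambda=(\lambda_1,\lambda_2,\lambda_3)$ with $\lambda_i>0$ and $\lambda_1+\lambda_2+\lambda_3=1$. Cut $[0,1)$ into consecutive intervals $I_1,I_2,I_3$ of lengths $\lambda_1,\lambda_2,\lambda_3$. The map $T_\lambda:[0,1)\to[0,1)$ is the piecewise translation that places these intervals in the reversed order $I_3,I_2,I_1$. Explicitly,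
$$T_\lambda x=\begin{cases}x+\lambda_2+\lambda_3,&x\in I_1,\\ x+\lambda_3-\lambda_1,&x\in I_2,\\ x-\lambda_1-\lambda_2,&x\in I_3.\end{cases}\tag{1}$$
It is a bijection and preserves Lebesgue measure. "Almost every 3-IET" refers to Lebesgue-almost every $\lambda$ in the open simplex.

Example: $\lambda=(\frac12,\frac14,\frac14)$. Write $Q_j=[\frac j4,\frac{j+1}4)$. By (1), $Q_0\to Q_2\to Q_1\to Q_3\to Q_0$, each by translation, so $T_\lambda^4=\mathrm{Id}$.

**Definition (factor).** A factor of a measure-preserving system $(X,\mu,T)$ is a measure-preserving system $(Y,\nu,S)$ with a measurable $\pi:X\to Y$ such that $\pi\circ T=S\circ\pi$ $\mu$-a.e. and $\mu\circ\pi^{-1}=\nu$. All spaces are standard (Lebesgue) probability spaces. The factor is recorded by the $\sigma$-algebra $\pi^{-1}(\mathcal B_Y)$ modulo null sets, which is $T$-invariant. A $T$-invariant sub-$\sigma$-algebra is called a factor $\sigma$-algebra; it is nontrivial if it contains a set of measure strictly between $0$ and $1$, and proper if it is not the algebra of all measurable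 sets.

Example: for the rotation $Rx=x+\alpha$ of $\mathbb T$, the map $\pi(x)=2x$ is a factor map onto the rotation by $2\alpha$. Its $\sigma$-algebra consists of the sets invariant under $x\mapsto x+\frac12$.

**Definition (prime).** A system is prime if every factor is either the one-point system or isomorphic to the system via $\pi$, that is, with $\pi$ invertible modulo null sets.

Examples: the cyclic permutation of $p$ points, $p$ a prime number, is prime, because the fibers of a factor map are permuted transitively, so they have a common size, and this size divides $p$. The rotation $R$ above is not prime, because $x\mapsto 2x$ is two-to-one. The 3-IET with $\lambda=(\frac12,\frac14,\frac14)$ is not prime: all its translations are by multiples of $\frac14$, so $x\mapsto 4x\bmod 1$ is a factor map onto the identity of $[0,1)$, and it is four-to-one.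

**Definition (commutant, weak topology).** $C(T)$ is the group of invertible measure-preserving maps that commute with $T$. It carries the weak topology, in which $V$ is close to $V'$ when $f\circ V$ is close to $f\circ V'$ in $L^2$, for finitely many prescribed $f\in L^2$.

Example: let $\alpha$ be irrational. If $V$ commutes with $Rx=x+\alpha$, then $Vx-x\in\mathbb T$ is $R$-invariant, hence a.e. constant. So $C(R)$ is the group of all rotations, a circle.

**Definition (rank one).** An invertible measure-preserving $T$ is rank one if there are towers $F,TF,\dots,T^{n-1}F$ of pairwise disjoint sets, in a sequence, such that every measurable set can be approximated in measure, as closely as we like, by unions of levels of towers far enough in the sequence.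

Example: $x\mapsto x+1$ on the $2$-adic integers $\mathbb Z_2$. For $F=2^n\mathbb Z_2$, the levels $F,F+1,\dots,F+2^n-1$ are the cylinders of order $n$. They partition $\mathbb Z_2$, and finite unions of cylinders are dense among measurable sets.

**Continued fractions.** Let $\alpha\in(0,1)$ be irrational, with partial quotients $a_k$ and convergents $p_k/q_k$, where $p_0/q_0=0/1$. Put $\theta_k=q_k\alpha-p_k$. We use the following textbook facts: $\gcd(p_k,q_k)=1$; $q_{k+1}=a_{k+1}q_k+q_{k-1}$; $\theta_k>0$ for even $k$ and $\theta_k<0$ for odd $k$;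
$$\frac1{q_k+q_{k+1}}<\|q_k\alpha\|<\frac1{q_{k+1}};\qquad \|j\alpha\|\ge\|q_{k-1}\alpha\|\quad(1\le j<q_k).\tag{2}$$
Also $a_{k+1}(\alpha)=a_1(G^k\alpha)$, where $G$ is the Gauss map, which is mixing for Gauss measure; Gauss measure has the same null sets as Lebesgue measure.

Example: $\alpha=\sqrt2-1$ has all $a_k=2$ and $q_0,q_1,q_2,q_3=1,2,5,12$. Here $p_2/q_2=2/5$ and $\theta_2=5\alpha-2=0.0710\ldots$, which lies between $\frac1{17}$ and $\frac1{12}$.

## 2. Primeness of almost every 3-IET

Jon Chaika and Bryna Kra, "A prime system with many self-joinings" (arXiv:1902.02421, 2019), is the source of the following conjecture: for Lebesgue-almost every $\lambda$ in the simplex, the system $([0,1),\mathrm{Leb},T_\lambda)$ is prime. We are to prove or disprove it. It is false, and it fails almost everywhere.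

**Theorem A.** For Lebesgue-a.e. $\lambda$ there is an invertible measure-preserving $S$ with $ST_\lambda=T_\lambda S$, $S^2=\mathrm{Id}$ and $S\ne\mathrm{Id}$. Consequently $([0,1),\mathrm{Leb},T_\lambda)$ is not prime for a.e. $\lambda$.

**Theorem B.** For a.e. $\lambda$ the following hold.

1. $C(T_\lambda)$, with the weak topology, contains a compact subgroup isomorphic to $\mathbb T^{\mathbb N}$.
2. A compact group is isomorphic to a compact subgroup of $C(T_\lambda)$ if and only if it is abelian and metrizable.
3. $T_\lambda$ has uncountably many pairwise distinct nontrivial proper factor $\sigma$-algebras, and an infinite strictly decreasing chain of nontrivial factors, each a 2-to-1 factor of the preceding one.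

Everything except "only if" in B(2) rests on standard facts: continued fractions, mixing of the Gauss map, Weyl equidistribution, Lebesgue density, Pontryagin duality. "Only if" in B(2) also uses King's weak closure theorem, quoted in Section 10.

## 3. A 3-IET is the first return map of a rotation

This section replaces $T_\lambda$ by an object that we can compute with. Put
$$\xi=\frac1{1+\lambda_2},\qquad \alpha=\frac{\lambda_2+\lambda_3}{1+\lambda_2},\qquad X=[0,\xi)\subset\mathbb T,\qquad Rx=x+\alpha .$$

**Step 1: $T_\lambda$, rescaled, is the first return map $T$ of $R$ to $X$.** In unscaled coordinates $R$ is $x\mapsto x+\lambda_2+\lambda_3$ on the circle of length $1+\lambda_2$, and $X$ is $[0,1)$. We follow each interval.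

- If $x\in I_1$, then $Rx=x+\lambda_2+\lambda_3\in[\lambda_2+\lambda_3,1)$. This lies in $[0,1)$ and equals $T_\lambda x$.
- If $x\in I_2$, then $Rx\in[1,1+\lambda_2)$, outside $[0,1)$. Applying $R$ again gives $x+2\lambda_2+2\lambda_3-(1+\lambda_2)=x+\lambda_3-\lambda_1=T_\lambda x$.
- If $x\in I_3$, then $Rx=x+\lambda_2+\lambda_3-(1+\lambda_2)=x-\lambda_1-\lambda_2=T_\lambda x$.

So $T_\lambda$ on $[0,1)$ is $T$ on $X$, conjugated by the scaling $x\mapsto\xi x$. From now on we work with $T$ on $X$, using unnormalized Lebesgue measure on $X$.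

**Step 2: null sets of parameters correspond.** Solving for $\lambda$ gives
$$\lambda_1=\frac{\xi-\alpha}{\xi},\qquad\lambda_2=\frac{1-\xi}\xi,\qquad\lambda_3=\frac{\alpha-1+\xi}{\xi},$$
so $\lambda\mapsto(\alpha,\xi)$ is a diffeomorphism of the simplex onto $\{\frac12<\xi<1,\ 1-\xi<\alpha<\xi\}$. It suffices to treat a.e. pair $(\alpha,\xi)$ in this region.

**Step 3: facts about $T$ for irrational $\alpha$.** $T$ is ergodic, being induced from an ergodic map. For $j\neq0$ and every $x\in X$ we have $T^jx=x+M\alpha$ with an integer $M=M(x)\ne0$, so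
$$T^jx\neq x\quad\text{for every }x\in X,\ j\ne0.\tag{3}$$

**Fact 1 (counting).** If $x\in X$, $M\ge0$, $x+M\alpha\in X$ and $Y=\#\{0\le i<M:\ x+i\alpha\in X\}$, then $T^Yx=x+M\alpha$.

*Proof.* List the times $0=m_0<m_1<\cdots$ at which $x+m\alpha\in X$. Then $T^jx=x+m_j\alpha$. The time $M$ is on the list and exactly $Y$ listed times precede it, so $M=m_Y$. $\square$

In the example $\lambda=(\frac12,\frac14,\frac14)$ we get $\xi=\frac45$, $\alpha=\frac25$: the rotation permutes five arcs of length $\frac15$ cyclically, and inducing on four of them gives the $4$-cycle found above.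

If $\lambda_1=\lambda_3$, then $\alpha=\frac12$. Here $T_\lambda$ exchanges $I_1$ and $I_3$ and fixes $I_2$ pointwise, so $T_\lambda^2=\mathrm{Id}$ and $T_\lambda$ is itself an involution. Finally, the analogue with two intervals exchanged, $\lambda_1+\lambda_2=1$, is the rotation by $\lambda_2$; it commutes with the half-turn $x\mapsto x+\frac12$ and so is never prime. The question is what survives of that half-turn when $X$ is not the whole circle.

## 4. The closure of the powers of $T$

We need a place in which to look for maps commuting with $T$. Limits of powers of $T$ commute with $T$ automatically, and here we set up the metric in which the limits are taken. Assume $\alpha$ irrational. For measure-preserving $V,V':X\to X$ put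
$$\rho(V,V')=\int_X|Vx-V'x|\,dx .$$

**Completeness.** Suppose $V_k$ are measure preserving and converge in $L^1$ to $V$. For continuous $f$ on $[0,\xi]$, passing to an a.e. convergent subsequence gives $\int f\circ V=\lim\int f\circ V_k=\int_Xf$. Hence $V$ carries Lebesgue measure on $X$ to itself. So the measure-preserving maps form a complete space.

**Right invariance.** $\rho(VZ,V'Z)=\rho(V,V')$ for measure-preserving $Z$, by change of variables.

**Composition is continuous.** Let $V_k\to V$ and $Z_k\to Z$. By right invariance $\rho(V_kZ_k,VZ)\le\rho(V_k,V)+\int|VZ_k-VZ|$. Given $\delta>0$ choose a continuous $g$ on $[0,\xi]$ with $\int_X|V-g|\le\delta$. Then $\int|VZ_k-VZ|\le2\delta+\int|gZ_k-gZ|$, and the last integral tends to $0$ since $g$ is bounded and uniformly continuous and $Z_k\to Z$ in measure. As $\delta$ is arbitrary, $V_kZ_k\to VZ$.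

**The group $\mathcal G$.** Let $\mathcal G$ be the $\rho$-closure of $\{T^j:j\in\mathbb Z\}$. By continuity of composition it is closed under composition, and its elements commute with each other and with $T$. Composing on the right with $T^{i+j}$ shows $\rho(T^{-i},T^{-j})=\rho(T^{j},T^{i})$. So if $T^{j_k}\to V$, then $T^{-j_k}$ is Cauchy, with a limit $V'\in\mathcal G$, and $VV'=V'V=\mathrm{Id}$. Thus $\mathcal G\subset C(T)$ is an abelian group, complete for the invariant metric $\rho$. Write $|V|=\rho(V,\mathrm{Id})$. By right invariance, on $\mathcal G$,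
$$|VV'|\le|V|+|V'|,\qquad |V^{-1}|=|V|,\qquad \rho(V,V')=|V(V')^{-1}|.\tag{4}$$

**The topology.** On invertible measure-preserving maps, $\rho$ gives the weak topology. For continuous $f$ on $[0,\xi]$ and $\delta>0$ choose $\delta'>0$ with $|f(u)-f(v)|\le\delta$ whenever $|u-v|\le\delta'$. By Markov's inequality $\|f\circ V-f\circ V'\|_2^2\le\delta^2+4\|f\|_\infty^2\rho(V,V')/\delta'$, so $V\mapsto f\circ V\in L^2$ is $\rho$-continuous. Continuous functions are dense in $L^2$ and $\|f\circ V\|_2=\|f\|_2$, so this holds for all $f\in L^2$. Conversely, take $f(x)=x$: since $L^1$-norms on $X$ are bounded by $L^2$-norms, weak closeness gives $\rho$-closeness.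

Example: for an irrational rotation, the closure of the powers is the full circle of rotations, and the half-turn is the limit of $R^{N_k}$ for any $N_k$ with $N_k\alpha\to\frac12$ mod $1$.

## 5. Half-turns, flips, and powers that follow oscillating signs

Where could an involution commuting with $T$ come from?

**The half-turn.** The map $x\mapsto x+\frac12$ commutes with $R$ but does not preserve $X$: it moves $[\xi-\frac12,\frac12)$, of length $1-\xi>0$, onto the complement $[\xi,1)$.

**The flip.** Let $\iota(x)=1-x$ on $[0,1)$, ignoring finitely many points. From (1), $\iota T_\lambda\iota$ is $x\mapsto x+\lambda_1+\lambda_2$ on $(0,\lambda_3)$, $x\mapsto x+\lambda_1-\lambda_3$ on $(\lambda_3,\lambda_2+\lambda_3)$, and $x\mapsto x-\lambda_2-\lambda_3$ on $(\lambda_2+\lambda_3,1)$. This is $T_\lambda^{-1}$. So $\iota$ commutes with $T_\lambda$ if and only if $T_\lambda^2=\mathrm{Id}$ a.e. That happens, for instance, when $\lambda_1=\lambda_3$, but by (3) it does not happen when $\alpha$ is irrational.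

**Powers of $T$ through visit counts.** A limit of powers $T^{N}$ with $T^{2N}$ near $\mathrm{Id}$ and $T^N$ far from $\mathrm{Id}$ would do. Let $q=q_k$ be a convergent denominator, $k$ even, $\theta=\theta_k$. After $tq$ steps of $R$ a point has moved by $tq\alpha\equiv t\theta$, which is small if $t\theta$ is. If $Y(x)$ is the number of visits to $X$ in these steps, Fact 1 says $T^{Y(x)}x=x+t\theta\approx x$. Suppose we can arrange
$$Y(x)=tn+Lc(x),\qquad n\in\mathbb Z\text{ constant},\quad L\ge1\text{ prescribed},\quad c(x)\in\{0,1\}.$$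
Then $T^{tn}x\approx T^{-Lc(x)}x$. With $L=2$ and $N=tn+1$ this becomes $T^{N}x\approx T^{\sigma(x)}x$, where $\sigma=1-2c\in\{1,-1\}$. This is far from the identity. If moreover the count over twice the time is always $2tn+L$, then $T^{2N}x\approx T^{2-2}x=x$. This seems to be just what we want.

**Where it stops.** Suppose we carry this out with errors tending to $0$: there are $N_j$ and $\sigma_j:X\to\{1,-1\}$ with $\int|T^{N_j}x-T^{\sigma_j(x)}x|\,dx\to0$ and $T^{2N_j}\to\mathrm{Id}$. Then no subsequence of $T^{N_j}$ converges. For if $T^{N_j}\to S$ along a subsequence, then a further subsequence converges a.e., with $T^{N_j}x-T^{\sigma_j(x)}x\to0$ a.e., so $Sx\in\{Tx,T^{-1}x\}$ for a.e. $x$. The sets $\{Sx=Tx\}$ and $\{Sx=T^{-1}x\}$ are $T$-invariant because $S$ commutes with $T$ and $T$ is injective. By ergodicity $S=T$ or $S=T^{-1}$. But $S^2=\mathrm{Id}$, so $T^2=\mathrm{Id}$, against (3). The sign functions $\sigma_j$ oscillate and never settle.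

**What gets past this point.** The oscillation of the sign is harmless if the two options nearly agree. After one step, $T^{N_1}$ and $T^{-N_1}$ are close, because $T^{2N_1}\approx\mathrm{Id}$. So repeat the construction around $N_1$ instead of $1$: with $L=2N_1$ produce $N_2$ with $T^{N_2}x\approx T^{\pm N_1}x$ and $T^{2N_2}$ much closer to $\mathrm{Id}$. Now $T^{N_2}$ is close to $T^{N_1}$ whatever the signs are. Iterating gives a Cauchy sequence. For this we must be able to prescribe $L$ arbitrarily, for a fixed $\lambda$. That requirement determines the full-measure set of parameters.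

## 6. Parameters for which $\xi$ is close to $(l+Lq_k)\alpha$

The length $\xi$ should be extremely close to $K\alpha$ mod $1$ with $K=l+Lq_k$. The part $l\alpha$ locates $\xi$, and the part $Lq_k\alpha\equiv L\theta_k$ hardly moves it, but will produce the multiplicity $L$ in the visit count. In this section we show that for a.e. parameter this happens for every $L$.

Let $\mathcal K_A=\{k\ge2\text{ even}:a_{k+1}=A\}$. Since $G$ is mixing, $G^2$ is ergodic; since $a_{k+1}(\alpha)=a_1(G^k\alpha)$ and $\{a_1=A\}$ has positive measure, Birkhoff's theorem for $G^2$ shows that for a.e. $\alpha$ all the sets $\mathcal K_A$, $A\ge1$, are infinite. Let $\Omega$ be the set of such irrational $\alpha$. If $k\in\mathcal K_A$, then $q_{k+1}=Aq_k+q_{k-1}$, so $q_{k+1}>Aq_k$ and $q_k+q_{k+1}\le(A+2)q_k$. Thus (2) gives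
$$\frac1{A+2}<\varepsilon_k:=q_k\theta_k<\frac1A .\tag{5}$$
For integers $L\ge1$, $A\ge3$, for $e\in\{\frac14,\frac15,\dots\}$ and $k\in\mathcal K_A$, put
$$U_k(L,e)=\bigcup_{0\le l\le eq_k}\bigl\{\xi\in\mathbb T:\ \|\xi-(l+Lq_k)\alpha\|\le e\theta_k\bigr\}.$$

**Lemma 2.** For $\alpha\in\Omega$ and all $L,A,e$ as above, a.e. $\xi$ lies in $U_k(L,e)$ for infinitely many $k\in\mathcal K_A$.

*Proof.* **Step 1: the arcs are disjoint.** For $1\le j<q_k$ we have, by (2), $\|j\alpha\|\ge\|q_{k-1}\alpha\|>\frac1{q_{k-1}+q_k}\ge\frac1{2q_k}$. By (5), $2e\theta_k\le\frac12\cdot\frac1{3q_k}<\frac1{2q_k}$. Two centers differ by $(l-l')\alpha$ with $0<|l-l'|\le eq_k<q_k$, so their distance exceeds $2e\theta_k$, the sum of the two radii.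

**Step 2: $U_k$ fills a fixed proportion of each interval $I$.** By Weyl equidistribution of $(l\alpha)_l$, uniform in the starting point, and since $\theta_k\to0$, at least $eq_k(|I|-o(1))$ of the arcs lie in $I$. Each has length $2e\theta_k$. So by (5)
$$\liminf_{k\in\mathcal K_A}|U_k\cap I|\ \ge\ \liminf_{k\in\mathcal K_A}\,2e^2\varepsilon_k\bigl(|I|-o(1)\bigr)\ \ge\ c|I|,\qquad c=\frac{2e^2}{A+2}.$$

**Step 3: density.** Fix $k_0$ and let $E$ be the complement of $\bigcup_{k\ge k_0,\,k\in\mathcal K_A}U_k$. If $|E|>0$, Lebesgue density gives an interval $I$ with $|I\setminus E|<\frac c2|I|$. For $k\in\mathcal K_A$, $k\ge k_0$, we have $U_k\cap I\subset I\setminus E$, so $|U_k\cap I|<\frac c2|I|$, contradicting Step 2 for large $k$. So $|E|=0$ for every $k_0$. $\square$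

There are countably many triples $(L,A,e)$, and all the sets involved are Borel in $(\alpha,\xi)$. By Fubini and Step 2 of Section 3, for a.e. $\lambda$ the pair $(\alpha,\xi)$ satisfies: $\alpha\in\Omega$, and for all $L,A,e$ as above $\xi\in U_k(L,e)$ for infinitely many $k\in\mathcal K_A$. Call such a $\lambda$ good. **From now on fix a good $\lambda$.**

## 7. Counting visits exactly: the Key Lemma

Section 5 asked for the values $i=1,2$ and $c\in\{0,1\}$. The version below handles many multiples $i$ at once and spreads $c_i$ as evenly as possible around $i/H$; the finer version is needed for Theorem B. For Theorem A only $H=2$, $D=1$ is used.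

**Lemma 3 (Key Lemma).** Let $L\ge1$, $J\ge0$, $H\ge1$, $D\ge1$ be integers and $\eta>0$. There are an integer $N\ge1$ and measurable functions $c_i:X\to\{\lfloor i/H\rfloor,\lceil i/H\rceil\}$, $0\le i\le DH$, with
$$\int_X\bigl|T^{iN}x-T^{\,iJ-Lc_i(x)}x\bigr|\,dx\le\eta\qquad(0\le i\le DH),$$
and, if $H\ge2$, $|\{x\in X:c_1(x)=1\}|\le1/H$.

*Proof.*

**Step 1: choose the parameters.** Let $\mathcal S$ be the finite set of integers $iJ-Lc$ with $0\le i\le DH$ and $c\in\{\lfloor i/H\rfloor,\lceil i/H\rceil\}$. For $s\in\mathcal S$ the map $T^s$ is a piecewise translation of $X$; let $d_s$ be its finite number of discontinuities. Choose in this order: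

- $e\in\{\frac14,\frac15,\dots\}$ with $2De\le\eta/8$;
- $A\ge3$ with $DH^2\le A$ and $(DH+1)(2L+2+DH)/A\le\eta/8$;
- $k\in\mathcal K_A$ with $\xi\in U_k(L,e)$ and $q_k$ large, as specified when used. This is possible since $\lambda$ is good.

Write $q,p,\theta,\varepsilon$ for $q_k,p_k,\theta_k,\varepsilon_k$. Then $\theta>0$, $\varepsilon=q\theta<1/A$, $\gcd(p,q)=1$, and $DH^2\varepsilon<1$. For $q$ large, $e\theta<\min(\xi,1-\xi)$, and then $\xi\in U_k(L,e)$ means, in real numbers,
$$\xi=\xi'+b\theta,\qquad\xi'=\{K\alpha\},\qquad K=l+Lq,\qquad0\le l\le eq,\qquad|b|\le e.$$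
Put $X'=[0,\xi')$, $h=\lfloor1/(H\varepsilon)\rfloor$ (so $h\ge1$, because $H\varepsilon\le DH^2\varepsilon<1$) and $t_i=ih$ for $0\le i\le DH$. Since $Hh\varepsilon\le1$,
$$t_i\theta\le DHh\varepsilon/q\le D/q,\tag{6}$$
which is less than $1$ for $q$ large. Below, $t$ stands for any of the $t_i$.

**Step 2: an exact visit count for $X'$.** The right endpoint of $X'$ lies on the orbit of $0$, which makes the count telescope. For $0\le\beta<1$ and $x\in[0,1)$, $1_{[0,\beta)}(x)-\beta=\{x-\beta\}-\{x\}$: if $x<\beta$ the right side is $1-\beta$, otherwise it is $-\beta$. Take $\beta=\xi'\equiv K\alpha$, replace $x$ by $x+j\alpha$ and sum over $0\le j<tq$. The sum $\sum_j(\{x+(j-K)\alpha\}-\{x+j\alpha\})$ telescopes, leaving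
$$\sum_{0\le j<tq}1_{X'}(x+j\alpha)=tq\xi'+\sum_{j=1}^K\{x-j\alpha\}-\sum_{j=1}^K\{x-j\alpha+tq\alpha\}.$$
Since $q\alpha=p+\theta$, we have $tq\alpha\equiv t\theta$ mod $1$, and since $0\le t\theta<1$, $\{u+t\theta\}=\{u\}+t\theta-1[\{u\}\ge1-t\theta]$. Hence the sum equals $t(q\xi'-K\theta)+C_t(x)$ with
$$C_t(x)=\#\{1\le j\le K:\ x-j\alpha\in[-t\theta,0)\bmod1\}.$$
The number $n:=q\xi'-K\theta=q(K\alpha-\lfloor K\alpha\rfloor)-K(q\alpha-p)=Kp-q\lfloor K\alpha\rfloor$ is an integer. So for every $x$,
$$\#\{0\le j<tq:\ x+j\alpha\in X'\}=tn+C_t(x).\tag{7}$$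

Here is (7) by hand: $\alpha=\sqrt2-1$, $q=5$, $p=2$, $\theta=0.071\ldots$, $K=2$, $t=1$. Then $\xi'=0.828\ldots$ and $n=2\cdot2-0=4$. For $x=0$ the orbit $0,\,0.414,\,0.828,\,0.243,\,0.657$ visits $X'$ four times, since $2\alpha$ is exactly the excluded endpoint; and $C_1=0$, since $-\alpha\equiv0.586$ and $-2\alpha\equiv0.172$ miss $[1-\theta,1)$. For $x=0.8$ the orbit $0.8,\,0.214,\,0.628,\,0.042,\,0.457$ stays in $X'$, five visits; and $x-2\alpha=-0.028\ldots\in[-\theta,0)$ gives $C_1=1$.

**Step 3: pass from $X'$ to $X$.** Let $B_1$ be the set of $x\in\mathbb T$ such that some $x+j\alpha$, $0\le j<DHhq$, lies in $X\triangle X'$, an interval of length $|b|\theta\le e\theta$. Then $|B_1|\le DHhq\,e\theta=D(Hh\varepsilon)e\le De$. Off $B_1$, (7) holds with $X$ in place of $X'$, for all $t=t_i$.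

**Step 4: reduce $C_t$ to $L$ times a count over $q$ points.** First we drop the indices $j\le l$. Let $B_2$ be the set of $x$ for which some $1\le j\le l$ has $x-j\alpha\in[-D/q,0)$. Then $|B_2|\le lD/q\le De$. By (6), off $B_2$ only indices $j>l$ contribute to $C_t$. These are $j=l+s+rq$ with $1\le s\le q$, $0\le r<L$. Put $y=x-l\alpha$. Since $rq\alpha\equiv r\theta$, the condition $x-j\alpha\in[-t\theta,0)$ reads $y-s\alpha\in[-t\theta,0)+r\theta$.

Next we remove the shift $r\theta$. The set $([-t\theta,0)+r\theta)\triangle[-t\theta,0)$ is contained in $[-t\theta,-t\theta+r\theta)\cup[0,r\theta)$. Let $B_3^i$ be the set of $x$ for which some $1\le s\le q$ has $y-s\alpha\in[-t_i\theta,-t_i\theta+L\theta)\cup[0,L\theta)$. Then $|B_3^i|\le2Lq\theta=2L\varepsilon$. Off $B_2\cup B_3^i$ each $r$ gives the same count, so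
$$C_{t_i}(x)=L\cdot\#\{1\le s\le q:\ y-s\alpha\in[-t_i\theta,0)\}.$$

**Step 5: replace the $q$ points by an exact lattice.** Since $\alpha=\frac pq+\frac\theta q$, we have $y-s\alpha=(y-\frac{sp}q)-\frac{s\theta}q$ with $0<\frac{s\theta}q\le\theta$. As $s$ runs over $1,\dots,q$, the numbers $\frac{sp}q$ run once over $\frac1q\mathbb Z/\mathbb Z$. For $0<\delta\le\theta$, the conditions $z-\delta\in[-t\theta,0)$ and $z\in[-t\theta,0)$ can differ only if $z\in[-t\theta,-t\theta+\theta)\cup[0,\theta)$. Let $B_4^i$ be the set of $x$ for which some point of $y+\frac1q\mathbb Z$ lies in $[-t_i\theta,-t_i\theta+\theta)\cup[0,\theta)$. Then $|B_4^i|\le2q\theta=2\varepsilon$, and off $B_4^i$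
$$\#\{1\le s\le q:\ y-s\alpha\in[-t_i\theta,0)\}=g_i(x):=\#\bigl((y+\tfrac1q\mathbb Z)\cap[-t_i\theta,0)\bigr)\quad\text{in }\mathbb T.$$

**Step 6: the values of $g_i$.** The arc $[-t_i\theta,0)$ has length $\tau_i/q$ with $\tau_i=t_i\varepsilon=ih\varepsilon$. Multiplying by $q$, $g_i(x)$ is the number of points of $qy+\mathbb Z$ in $[-\tau_i,0)$, and $qy$ mod $1$ is uniformly distributed when $x$ is uniform in $\mathbb T$. So $g_i\in\{\lfloor\tau_i\rfloor,\lfloor\tau_i\rfloor+1\}$, and the larger value is taken on a set of measure $\{\tau_i\}$. From $\frac1{H\varepsilon}-1<h\le\frac1{H\varepsilon}$ we get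
$$\tau_i\in\Bigl[\frac iH-i\varepsilon,\ \frac iH\Bigr],\qquad i\varepsilon\le DH\varepsilon<\frac1H .$$

- If $H\nmid i$, then $\frac iH\ge\lfloor\frac iH\rfloor+\frac1H$, so $\tau_i>\lfloor\frac iH\rfloor$. Hence $\lfloor\tau_i\rfloor=\lfloor\frac iH\rfloor$ and $g_i\in\{\lfloor\frac iH\rfloor,\lceil\frac iH\rceil\}$.
- If $H\mid i$, then either $\tau_i=\frac iH$ and $g_i=\frac iH$ everywhere, or $\lfloor\tau_i\rfloor=\frac iH-1$ and $g_i=\frac iH$ off a set of measure $1-\{\tau_i\}\le i\varepsilon$. So $g_i=\frac iH$ outside a set $B_5^i$ with $|B_5^i|\le DH\varepsilon$.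
- If $i=1$ and $H\ge2$, then $\tau_1\le\frac1H<1$, so $|\{g_1=1\}|=\tau_1\le\frac1H$.

**Step 7: define $c_i$ and bound the exceptional set.** Let $B_6=[\xi-\frac Dq,\xi)$. By (6), if $x\in X\setminus B_6$ then $x+t_i\theta\in X$ for all $i$. Let $B$ be the union of $B_1,B_2,B_6$ and all $B_3^i,B_4^i$ $(0\le i\le DH)$ and $B_5^i$ $(H\mid i)$. Then
$$|B|\le2De+(DH+1)(2L+2+DH)\varepsilon+\frac Dq\le\frac\eta8+\frac\eta8+\frac\eta8\le\frac\eta2$$
for $q$ large, since $\varepsilon<1/A$. Put $c_i=g_i$ on $X\setminus B$ and $c_i=\lfloor i/H\rfloor$ on $X\cap B$. By Step 6, $c_i$ takes only the permitted values. If $H\ge2$, then $c_1=0$ on $X\cap B$, so $|\{c_1=1\}|\le|\{g_1=1\}|\le\frac1H$.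

**Step 8: read off the powers of $T$.** Let $x\in X\setminus B$. By Steps 2 to 6 the segment $x+j\alpha$, $0\le j<t_iq$, visits $X$ exactly $t_in+Lc_i(x)$ times, and both $x$ and $x+t_iq\alpha=x+t_i\theta$ lie in $X$. By Fact 1, $T^{t_in+Lc_i(x)}x=x+t_i\theta$. Put $N=hn+J$. We have $n=q\xi'-(l+Lq)\theta\ge q\xi'-(e+L)\varepsilon$, and $\xi'\ge\xi-e\theta$, so $n\ge1$ and $N\ge1$ for $q$ large. As $iN=t_in+iJ$,
$$T^{iN}x=T^{iJ-Lc_i(x)}\,T^{t_in+Lc_i(x)}x=T^{iJ-Lc_i(x)}(x+t_i\theta).$$

**Step 9: remove the small translation.** For $s\in\mathcal S$, if $x,x+t_i\theta\in X$ and $T^s$ has no discontinuity in $(x,x+t_i\theta]$, then $|T^s(x+t_i\theta)-T^sx|=t_i\theta$. The other $x$ form a set of measure at most $d_st_i\theta$, and there the difference is at most $1$. So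
$$\int_{\{x,\,x+t_i\theta\in X\}}|T^s(x+t_i\theta)-T^sx|\,dx\le(1+d_s)t_i\theta\le(1+d_s)\frac Dq .$$
Summing over the finite set $\mathcal S$, which depends only on $L,J,H,D$, we get at most $\eta/2$ for $q$ large. On $X\cap B$ the integrand $|T^{iN}x-T^{iJ-Lc_i(x)}x|$ is at most $1$, contributing at most $\eta/2$. $\square$

## 8. A Cauchy sequence of powers and the proof of Theorem A

**Step 1: construct the sequence.** By (3), $r_0=\int_X\min(|Tx-x|,|T^{-1}x-x|)\,dx>0$. Put $N_0=1$ and $\eta_k=2^{-k-3}r_0$. Given $N_{k-1}$, apply Lemma 3 with $(L,J,H,D)=(2N_{k-1},N_{k-1},2,1)$ and $\eta=\eta_k$ to get $N_k$. For $i=2$ we have $c_2=1$ and exponent $2J-L=0$. For $i=1$ the exponent $J-Lc_1$ is $N_{k-1}$ or $-N_{k-1}$. So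
$$|T^{2N_k}|\le\eta_k,\qquad\int_X\bigl|T^{N_k}x-T^{\sigma_k(x)N_{k-1}}x\bigr|dx\le\eta_k,\quad\sigma_k(x)\in\{1,-1\}.\tag{8}$$

**Step 2: it is Cauchy.** For $k\ge2$ the two options in (8) nearly agree: by right invariance $\rho(T^{-N_{k-1}},T^{N_{k-1}})=|T^{2N_{k-1}}|\le\eta_{k-1}$. Whichever sign occurs at $x$,
$$\bigl|T^{\sigma_k(x)N_{k-1}}x-T^{N_{k-1}}x\bigr|\le\bigl|T^{-N_{k-1}}x-T^{N_{k-1}}x\bigr|,$$
hence $\rho(T^{N_k},T^{N_{k-1}})\le\eta_k+\eta_{k-1}$. This is summable, so $T^{N_k}\to S$ for some $S\in\mathcal G$.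

**Step 3: $S$ is a nontrivial involution.** By continuity of composition $S^2=\lim T^{2N_k}=\mathrm{Id}$. For $k=1$, (8) gives $T^{N_1}x\approx T^{\pm1}x$, so $|T^{N_1}|\ge r_0-\eta_1$. Therefore
$$|S|\ge r_0-\eta_1-\sum_{k\ge2}(\eta_k+\eta_{k-1})=r_0\Bigl(1-\frac1{16}-\frac3{16}\Bigr)=\frac34r_0>0,$$
because $\sum_{k\ge2}\eta_k=\frac{r_0}{16}$ and $\sum_{k\ge1}\eta_k=\frac{r_0}8$. So $S\ne\mathrm{Id}$. Transporting $S$ to $[0,1)$ by the scaling $x\mapsto\xi x$ gives the involution of Theorem A.

**Step 4: the quotient by $S$ is a bad factor.** Let $\pi(x)=(\min(x,Sx),\max(x,Sx))\in\mathbb R^2$, let $\nu$ be the image of normalized Lebesgue measure under $\pi$, and let $\hat T(u,v)=(\min(Tu,Tv),\max(Tu,Tv))$. Since $STx=TSx$ a.e., $\pi T=\hat T\pi$ a.e., so this is a factor.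

It is not the one-point system: $\pi(x)=(u,v)$ forces $x\in\{u,v\}$, so fibers have at most two points, and since Lebesgue measure has no atoms, $\pi$ is not a.e. constant.

And $\pi$ is not invertible mod null sets. Suppose $g(\pi(x))=x$ for a.e. $x$. Since $S$ preserves measure, also $g(\pi(Sx))=Sx$ a.e. But $S^2=\mathrm{Id}$ gives $\pi(Sx)=\pi(x)$ a.e. Hence $Sx=x$ a.e., a contradiction. So $T_\lambda$ is not prime for any good $\lambda$, that is, for a.e. $\lambda$. This proves Theorem A. $\blacksquare$

Thus the conjecture is false; the set of $\lambda$ for which $T_\lambda$ is prime has Lebesgue measure zero.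

## 9. Small circles in $\mathcal G$

For Theorem B we want whole circles in $\mathcal G$. The plan is to find $N_k$ and integers $M_k=m_kM_{k-1}$ such that $T^{N_k}$ nearly has period $M_k$ and $T^{m_kN_k}\approx T^{N_{k-1}}$. Then $t\mapsto T^{\lfloor tM_k\rfloor N_k}$ nearly is a homomorphism from $\mathbb T$, and the limit will be one.

**Proposition 4.** For every $\delta\in(0,1)$ there is a continuous homomorphism $\varphi:\mathbb T\to\mathcal G$ with $\sup_t|\varphi(t)|<\delta$ and $\varphi(\frac12)\ne\mathrm{Id}$.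

*Proof.*

**Step 1: constants.** To keep the circle small we start from a power close to $\mathrm{Id}$. Lemma 3 with $(2,1,2,1)$ and error $\delta/32$ gives some $N$ with $|T^{2N}|\le\delta/32$ (case $i=2$, exponent $2-2=0$). Let $J=2N$, and let $r_0=\int_X\min(|T^Jx-x|,|T^{-J}x-x|)\,dx$, which is positive by (3). Put
$$\kappa=\frac{\min(\delta,r_0)}{64},\quad M_0=2,\quad m_k=\lceil2^k/\kappa\rceil\ge2,\quad M_k=m_kM_{k-1}\ (k\ge1),\quad\eta_k=\frac{\kappa2^{-k}}{M_k^2}\ (k\ge0).$$
We construct $N_k\ge1$ with
$$|T^{M_kN_k}|\le\eta_k.\tag{9}$$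

**Step 2: the start, $k=0$.** Lemma 3 with $(2J,J,2,1)$ and error $\eta_0$ gives $N_0$. As in (8), $|T^{2N_0}|\le\eta_0$, which is (9), and $T^{N_0}x$ is within $\eta_0$, in mean, of $T^{\pm J}x$ with a sign depending on $x$. So
$$r_0-\eta_0\le|T^{N_0}|\le|T^J|+|T^{-J}|+\eta_0\le\frac\delta{16}+\kappa.\tag{10}$$

**Step 3: the step $k\ge1$ takes two applications.** The first application produces an approximate $m_k$-th root of $T^{N_{k-1}}$. Take $L=(M_{k-1}-1)N_{k-1}\ge1$, chosen because $-L=N_{k-1}-M_{k-1}N_{k-1}$ is $N_{k-1}$ up to the almost-period $M_{k-1}N_{k-1}$. Lemma 3 with $(L,0,m_k,M_{k-1})$ and error $\kappa2^{-k}$ gives $N_k'$ and functions $c_i$, $0\le i\le m_kM_{k-1}=M_k$.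

This makes $T^{M_kN_k'}$ small, but not as small as (9) demands. The second application repairs the period: Lemma 3 with $(M_kN_k',N_k',M_k,1)$ and error $\eta_k$ gives $N_k$, with functions $\tilde c_i\in\{0,1\}$, $0\le i\le M_k$. For $i=M_k$ we have $\tilde c_i=1$ and exponent $M_kN_k'-M_kN_k'=0$, which is (9).

**Step 4: estimates.** We collect five of them.

(a) For $0\le c\le M_{k-1}$: $-Lc=cN_{k-1}-cM_{k-1}N_{k-1}$, so by (4) and (9)
$$\rho(T^{-Lc},T^{cN_{k-1}})=|T^{cM_{k-1}N_{k-1}}|\le M_{k-1}\eta_{k-1}\le2\kappa2^{-k}.$$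

(b) For $i=M_k$ in the first application, $c_i=M_{k-1}$, and $LM_{k-1}=(M_{k-1}-1)M_{k-1}N_{k-1}$. So
$$|T^{M_kN_k'}|\le\kappa2^{-k}+|T^{LM_{k-1}}|\le\kappa2^{-k}+(M_{k-1}-1)\eta_{k-1}\le3\kappa2^{-k}.$$

(c) In the second application the exponent at $x$ is $iN_k'$ or $iN_k'-M_kN_k'$. Hence for $0\le i\le M_k$
$$\rho(T^{iN_k},T^{iN_k'})\le\eta_k+|T^{M_kN_k'}|\le4\kappa2^{-k}.$$

(d) In the first application with $i=1$, $T^{N_k'}x$ is compared with $x$ when $c_1(x)=0$, and $c_1=1$ on a set of measure at most $1/m_k$, so $|T^{N_k'}|\le\kappa2^{-k}+\frac1{m_k}\le2\kappa2^{-k}$. With (c) for $i=1$,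
$$|T^{N_k}|\le6\kappa2^{-k}\qquad(k\ge1).\tag{11}$$

(e) Let $0\le i\le M_k$ and $j=\lfloor i/m_k\rfloor$. The function $c_i$ takes at most two values, both at most $M_{k-1}$, so by (a)
$$\int_X|T^{iN_k'}x-T^{c_i(x)N_{k-1}}x|\,dx\le\kappa2^{-k}+2\cdot2\kappa2^{-k}=5\kappa2^{-k}.$$
Here $c_i=j$ if $m_k\mid i$, and $c_i\in\{j,j+1\}$ otherwise. In the second case replacing $c_i$ by $j$ costs at most $\rho(T^{(j+1)N_{k-1}},T^{jN_{k-1}})=|T^{N_{k-1}}|$. Together with (c),
$$\rho(T^{iN_k},T^{jN_{k-1}})\le9\kappa2^{-k}+\begin{cases}0,&m_k\mid i,\\|T^{N_{k-1}}|,&\text{in general.}\end{cases}\tag{12}$$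

**Step 5: convergence and size.** For $t\in[0,1)$ put $\varphi_k(t)=T^{\lfloor tM_k\rfloor N_k}$. Since $\lfloor\lfloor tM_k\rfloor/m_k\rfloor=\lfloor tM_{k-1}\rfloor$, (12) gives $\sup_t\rho(\varphi_k(t),\varphi_{k-1}(t))\le9\kappa2^{-k}+|T^{N_{k-1}}|$. For $k\ge2$, by (11), this is at most $9\kappa2^{-k}+6\kappa2^{-k+1}=21\kappa2^{-k}$. So $\varphi_k\to\varphi$ uniformly, with values in the complete group $\mathcal G$. As $\varphi_0(t)\in\{\mathrm{Id},T^{N_0}\}$, (10) gives
$$\sup_t|\varphi(t)|\le2|T^{N_0}|+\frac92\kappa+\sum_{k\ge2}21\kappa2^{-k}=2|T^{N_0}|+15\kappa\le\frac\delta8+17\kappa<\delta .$$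

**Step 6: $\varphi$ is a homomorphism.** Let $s,t,u\in[0,1)$ with $s+t=u+\omega$, $\omega\in\{0,1\}$. Then $sM_k+tM_k=uM_k+\omega M_k$, so $\lfloor sM_k\rfloor+\lfloor tM_k\rfloor=\lfloor uM_k\rfloor+\omega M_k-\omega'$ with $\omega'\in\{0,1\}$. Hence $\rho(\varphi_k(s)\varphi_k(t),\varphi_k(u))\le|T^{M_kN_k}|+|T^{N_k}|\to0$ by (9) and (11), and in the limit $\varphi(s)\varphi(t)=\varphi(u)$.

**Step 7: $\varphi$ is continuous.** For a homomorphism, continuity at $0$ suffices. If $k\ge1$ and $0\le t<1/M_k$, then $\varphi_k(t)=\mathrm{Id}$, so $|\varphi(t)|\le\sum_{j>k}21\kappa2^{-j}$, which tends to $0$ as $k\to\infty$. Also $|\varphi(-t)|=|\varphi(t)|$.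

**Step 8: $\varphi(\frac12)\ne\mathrm{Id}$.** Since $M_0=2$, $\frac12M_k=m_k\cdot\frac{M_{k-1}}2$ is an integer divisible by $m_k$, so the better case of (12) applies for every $k\ge1$. As $\varphi_0(\frac12)=T^{N_0}$, we get $\rho(\varphi(\frac12),T^{N_0})\le\sum_{k\ge1}9\kappa2^{-k}=9\kappa$. By (10) and $\eta_0=\kappa/4$,
$$|\varphi(\tfrac12)|\ge r_0-\eta_0-9\kappa\ge r_0-10\kappa>0,$$
because $\kappa\le r_0/64$. $\square$

## 10. Tori, rank one and chains of factors: the proof of Theorem B

**Proof of B(1).** **Step 1: independent circles.** We multiply infinitely many circles together; each new one is chosen so small that its half-way point is new. From now on $\varphi_1,\varphi_2,\dots$ denote whole homomorphisms. Let $\varphi_1$ come from Proposition 4. Given $\varphi_1,\dots,\varphi_k$, let $F_k$ be the group generated by $\varphi_1(\frac12),\dots,\varphi_k(\frac12)$. These are commuting elements with square $\mathrm{Id}$, so $F_k$ is finite. Choose $\varphi_{k+1}$ by Proposition 4 with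
$$\sup|\varphi_{k+1}|<2^{-k},\qquad\sup|\varphi_{k+1}|<\min\{|g|:g\in F_k\setminus\{\mathrm{Id}\}\}.$$
As $\varphi_{k+1}(\frac12)\ne\mathrm{Id}$ is smaller than every nontrivial element of $F_k$, it is not in $F_k$. Inductively $F_k\cong(\mathbb Z/2)^k$.

**Step 2: the product.** By (4) and the bounds $2^{-k}$, $\Phi(t)=\lim_n\prod_{k\le n}\varphi_k(t_k)$ converges uniformly for $t=(t_k)\in\mathbb T^{\mathbb N}$. So $\Phi:\mathbb T^{\mathbb N}\to\mathcal G$ is a continuous homomorphism. Its image is compact and isomorphic to $\mathbb T^{\mathbb N}/\ker\Phi$.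

**Step 3: identify the image.** $\Phi$ may have a kernel, but duality handles this. The dual of $\mathbb T^{\mathbb N}/\ker\Phi$ is a subgroup of the dual of $\mathbb T^{\mathbb N}$, which is the free abelian group $\mathbb Z^{(\mathbb N)}$. Subgroups of free abelian groups are free abelian, so this dual is free abelian of some rank $r\le\aleph_0$, and the image is isomorphic to $\mathbb T^r$. The image contains $\bigcup_kF_k$, so it has infinitely many elements of order $2$; for finite $r$, $\mathbb T^r$ has only $2^r-1$. So $r=\aleph_0$. By Section 4 the topology is the weak topology of $C(T)$. $\square$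

**Proof of B(2), "if".** A compact metrizable abelian group has a countable dual, which is a quotient of $\mathbb Z^{(\mathbb N)}$. Dualizing, the group is isomorphic to a closed subgroup of $\mathbb T^{\mathbb N}$, and B(1) applies. $\square$

**Proof of B(2), "only if".** **Step 1: locate $\xi$ among the multiples of $\frac1q$.** We show that $T$ is rank one. Take $L=1$, $e=\frac14$, $A>4$, and $k\in\mathcal K_A$ large with $\xi\in U_k(1,e)$. In the notation of Section 7, $K=l+q$, and $n=q\xi'-K\theta$ is an integer. Since $\xi=\xi'+b\theta$,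
$$q\xi-n=K\theta+bq\theta=\frac lq\varepsilon+\varepsilon+b\varepsilon\in(0,3\varepsilon),$$
because $0\le\frac lq\le\frac14$ and $|b|\le\frac14$. So $\xi\in\frac nq+(0,\frac{3\varepsilon}q)$.

**Step 2: a tower for $R$ that respects $X$.** Let $I'=[\frac{3\varepsilon}q,\frac{1-\varepsilon}q)$, which is nonempty as $4\varepsilon<4/A<1$. For $0\le i<q$, $R^iI'=I'+\frac{ip}q+\frac{i\theta}q$ with $0\le\frac{i\theta}q<\theta=\frac\varepsilon q$, so
$$R^iI'\subset\frac{ip}q+\Bigl[\frac{3\varepsilon}q,\frac1q\Bigr).$$
These arcs lie in different cells $[\frac mq,\frac{m+1}q)$, so they are disjoint. They contain no multiple of $\frac1q$, in particular not $0$, and by Step 1 they do not contain $\xi$. A half-open arc $[u,v)$ that meets both $X=[0,\xi)$ and its complement contains $0$ or $\xi$. So each $R^iI'$ lies in $X$ or in its complement.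

**Step 3: a tower for $T$.** Let $i_0<i_1<\cdots<i_{n'-1}$ be the indices $i<q$ with $R^iI'\subset X$, and $F=R^{i_0}I'$. For points of $R^{i_m}I'$, the images under $R$ avoid $X$ until time $i_{m+1}-i_m$, when they are in $R^{i_{m+1}}I'\subset X$. So $T(R^{i_m}I')=R^{i_{m+1}}I'$, and $F,TF,\dots,T^{n'-1}F$ are disjoint intervals of length less than $\frac1q$. All $q$ arcs $R^iI'$ together have measure $q|I'|=1-4\varepsilon$, so the tower covers $X$ up to measure $4\varepsilon<4/A$.

**Step 4: rank one.** Let $A\to\infty$, each time with $q\ge A$. A measurable set is close in measure to a finite union of intervals; this union is close to the union of the levels contained in it, since the error comes only from the boundedly many levels that contain endpoints, each of length less than $\frac1q$, and from the uncovered measure $4\varepsilon$. So $T$ is rank one.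

**Step 5: King's theorem.** By J. King, *The commutant is the weak closure of the powers, for rank-1 transformations*, Ergodic Theory Dynam. Systems 6 (1986), $C(T)=\mathcal G$. This group is abelian and metrized by $\rho$, so its compact subgroups are abelian and metrizable. $\square$

**Proof of B(3).** **Step 1: factors from finite subgroups.** For a finite subgroup $F\subset\mathcal G$ let $\mathcal A_F$ be the $\sigma$-algebra of $F$-invariant sets, mod null sets. It is $T$-invariant because $T$ commutes with $F$. Let $\pi_F(x)\in\mathbb R^{|F|}$ be the increasing arrangement of $(gx)_{g\in F}$. It is $F$-invariant a.e., hence $\mathcal A_F$-measurable, and it generates $\mathcal A_F$: if $E$ is $F$-invariant, then $1_E(x)=1_E(v_1)$ a.e., where $v_1$ is the first coordinate of $\pi_F(x)$, because $v_1=gx$ for some $g\in F$. Since $x$ is one of the coordinates of $\pi_F(x)$, fibers of $\pi_F$ have at most $|F|$ points. If $\mathcal A_F$ were trivial, $\pi_F$ would be a.e. constant, which is impossible for a measure without atoms. So $\mathcal A_F$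 is nontrivial.

**Step 2: different subgroups give different factors.** Suppose $\mathcal A_F=\mathcal A_{F'}$ and $V\in F'$. Then $\pi_F$ is $\mathcal A_{F'}$-measurable, so $\pi_F\circ V=\pi_F$ a.e. Since $Vx$ is a coordinate of $\pi_F(Vx)=\pi_F(x)$, for a.e. $x$ there is $g\in F$ with $Vx=gx$. The finitely many sets $\{x:Vx=gx\}$ are $T$-invariant, since $V$ and $g$ commute with $T$ and $T$ is injective. They cover $X$ up to a null set, so one has positive measure, and by ergodicity $V=g\in F$. Thus $F'\subset F$, and symmetrically $F\subset F'$. Taking $F=\{\mathrm{Id}\}$ shows that $\mathcal A_{F'}$ is proper for $F'\ne\{\mathrm{Id}\}$.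

**Step 3: uncountably many.** By B(1), $\mathcal G$ contains $(\mathbb Z/2)^{\mathbb N}$, hence uncountably many subgroups of order $2$. By Steps 1 and 2 these give uncountably many distinct nontrivial proper factor $\sigma$-algebras.

**Step 4: the chain.** Take $F_1\subset F_2\subset\cdots$, $F_k\cong(\mathbb Z/2)^k$, from the proof of B(1). A set invariant under $F_{k+1}$ is invariant under $F_k$, so by Step 2, $\mathcal A_{F_1}\supsetneq\mathcal A_{F_2}\supsetneq\cdots$, all nontrivial.

It remains to see that each step is exactly 2-to-1. If $V\in\mathcal G$, $V\ne\mathrm{Id}$, then $\{Vx=x\}$ is $T$-invariant and not of full measure, so it is null by ergodicity. Let $F_\infty=\bigcup_kF_k$, a countable group, and fix Borel representatives of its elements, the identity being represented by $x\mapsto x$. On a Borel set $X_1$ of full measure, $g(hx)=(gh)x$, $gTx=Tgx$, and $gx\ne x$ for $g\neq\mathrm{Id}$, for all $g,h\in F_\infty$. Let $X_0$ be the intersection of the sets $w^{-1}(X_1)$ over all finite compositions $w$ of the representatives,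 $T$ and $T^{-1}$ (including the empty one). There are countably many $w$, all measure preserving, so $X_0$ has full measure; it is mapped into itself by $T^{\pm1}$ and by every representative, and on it $F_\infty$ acts freely.

For $x,x'\in X_0$, $\pi_{F_k}(x)=\pi_{F_k}(x')$ if and only if $x,x'$ lie in the same $F_k$-orbit. So $Y_k=\pi_{F_k}(X_0)$ is the orbit space $X_0/F_k$. It is Borel, being the set of $v$ with $v_1\in X_0$ and $\pi_{F_k}(v_1)=v$. The map $v\mapsto\pi_{F_{k+1}}(v_1)$ from $Y_k$ to $Y_{k+1}$ sends an $F_k$-orbit to the $F_{k+1}$-orbit that contains it. Since the action is free and $[F_{k+1}:F_k]=2$, each $F_{k+1}$-orbit is the union of exactly two $F_k$-orbits, so this factor map is 2-to-1. $\blacksquare$
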